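# Lifting orbits in generalized Takiff Lie algebras: the count $(n-m)\chi(\mathfrak g)$ and where it fails

## 1. The guess $(n-m)\chi(\mathfrak g)$, tested on abelian algebras and on $\mathfrak{sl}_2$

Take a Lie algebra $\mathfrak g$ and adjoin a variable $T$ with $T^{m+1}=0$. The result is a larger Lie algebra, $\mathfrak g_m$. Start with an adjoint orbit in $\mathfrak g_m$ and lift its elements to $\mathfrak g_n$ with $n\ge m$, by choosing $n-m$ further coefficients. How big can the orbit of a lift be, inside the space of all lifts? For reductive $\mathfrak g$ the natural guess is that it can be as big as one could hope, with codimension exactly $(n-m)\chi(\mathfrak g)$, that is, one copy of the index for each new coefficient. Let us make this precise and then test it.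

Throughout, $\mathfrak g$ is a finite-dimensional complex Lie algebra, $\mathbb N=\{0,1,2,\dots\}$, and the topology is the Zariski topology.

**Definition (generalized Takiff algebras).** Let $\mathfrak g_\infty=\mathfrak g\otimes\mathbb C[T]$ with the $\mathbb C[T]$-bilinear bracket, so $[\mathbf x,\mathbf y]=\sum_{i,j}[x_i,y_j]\otimes T^{i+j}$ for $\mathbf x=\sum x_iT^i$, $\mathbf y=\sum y_jT^j$. The $m$-th generalized Takiff algebra is
$$\mathfrak g_m=\mathfrak g_\infty/T^{m+1}\mathfrak g_\infty=\mathfrak g\otimes\mathbb C[T]/(T^{m+1}).$$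
For $\mathbf x\in\mathfrak g_\infty$ write $\mathbf x(m)$ for its image in $\mathfrak g_m$, and for $m\le n$ let $\pi_{n,m}:\mathfrak g_n\to\mathfrak g_m$ be the projection.

For example, in $\mathfrak g_1$ the bracket is $[(x_0,x_1),(y_0,y_1)]=([x_0,y_0],\,[x_0,y_1]+[x_1,y_0])$.

**Definition (centralizers, index, regular elements).** For $a$ in a Lie algebra $\mathfrak a$, $\mathfrak a^a$ is the centralizer of $a$ in $\mathfrak a$. The index $\chi(\mathfrak a)$ is the minimal dimension of the stabilizer of a linear form $\ell\in\mathfrak a^*$ under the coadjoint action. The stabilizer of $\ell$ is the radical of the skew form $(z,w)\mapsto\ell([z,w])$, so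
$$\chi(\mathfrak a)=\dim\mathfrak a-\max_{\ell\in\mathfrak a^*}\operatorname{rank}\,\ell([\cdot,\cdot]).$$
The element $a$ is regular if $\dim\mathfrak a^a$ is minimal.

Three examples: an abelian $\mathfrak a$ has index $\dim\mathfrak a$; the nonabelian $2$-dimensional algebra has index $0$; the $3$-dimensional Heisenberg algebra $[p,q]=e$ has index $1$. For $\mathfrak g$ reductive, $\chi(\mathfrak g)$ is the rank of $\mathfrak g$ and is also the minimal dimension of a centralizer $\mathfrak g^x$; for instance $\chi(\mathfrak{gl}_N)=N$.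

**Definition (relative modality).** Let $m\le n$ and let $\Omega_m$ be an adjoint orbit of $\mathfrak g_m$ (an orbit of the adjoint group of $\mathfrak g_m$). The $(m,n)$-modality of $\Omega_m$ is the minimum codimension in $\pi_{n,m}^{-1}(\Omega_m)$ of an adjoint orbit of $\mathfrak g_n$ contained in it. For $\mathbf x\in\mathfrak g_\infty$, $\operatorname{mod}_{m,n}(\mathbf x)$ is the $(m,n)$-modality of the orbit of $\mathbf x(m)$.

We have $\dim\pi_{n,m}^{-1}(\Omega_m)=\dim\Omega_m+(n-m)\dim\mathfrak g$, with $\dim\Omega_m=(m+1)\dim\mathfrak g-\dim\mathfrak g_m^{\mathbf x(m)}$, and the orbit of $\mathbf y(n)$ has dimension $(n+1)\dim\mathfrak g-\dim\mathfrak g_n^{\mathbf y(n)}$. Subtracting,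
$$\operatorname{mod}_{m,n}(\mathbf x)=\min\big\{\dim\mathfrak g_n^{\mathbf y(n)}-\dim\mathfrak g_m^{\mathbf x(m)}:\ \mathbf y(m)\text{ in the adjoint orbit of }\mathbf x(m)\big\}.\tag{1}$$

So the guess reads: *for $\mathfrak g$ reductive, all $\mathbf x\in\mathfrak g_\infty$ and all $m\le n$, $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$.* It is the statement to be proved or disproved here; the source of the problem is Hugo Mathevet, "Relative modality of elements in generalized Takiff Lie algebras", arXiv:2506.11562 (2025).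

**Test 1: $\mathfrak g$ abelian.** Every centralizer is everything, so $\operatorname{mod}_{m,n}(\mathbf x)=(n+1)\dim\mathfrak g-(m+1)\dim\mathfrak g=(n-m)\chi(\mathfrak g)$.

**Test 2: $\mathfrak g=\mathfrak{sl}_2$, by hand.** Here $\chi=1$. Let $\mathbf y\in\mathfrak g_\infty$ with $y_0\ne0$; then $\mathfrak g^{y_0}=\mathbb Cy_0$. Suppose $\mathbf z$ commutes with $\mathbf y$ modulo $T^{j+1}$. Then $z_0=\lambda y_0$, so $\mathbf z-\lambda\mathbf y=T\mathbf z'$ with $\mathbf z'$ commuting with $\mathbf y$ modulo $T^{j}$. By induction $\mathfrak g_j^{\mathbf y(j)}$ has basis $\mathbf y,T\mathbf y,\dots,T^j\mathbf y$, so its dimension is $j+1$. Hence if $x_0\neq0$ every lift gives the difference $(n+1)-(m+1)=n-m$. Suppose now $\mathbf x(m)=T^k\mathbf x'$ with $1\le k\le m$ and $x_0'\ne0$. Every lift is $T^k\mathbf y$ with $y_0=x'_0$, and $[T^k\mathbf y,\mathbf z]\in T^{j+1}\mathfrak g_\infty$ means $[\mathbf y,\mathbf z]\in T^{j+1-k}\mathfrak g_\infty$. Here the first $j+1-k$ coefficients of $\mathbf z$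 range over a space of dimension $j+1-k$ and the last $k$ are free, so the centralizer in $\mathfrak g_j$ has dimension $(j+1-k)+3k$. The difference between $j=n$ and $j=m$ is again $n-m$. Finally, if $\mathbf x(m)=0$ and $n>m$, take the lift $T^{m+1}\mathbf y$ with $y_0\ne0$. Its centralizer in $\mathfrak g_n$ has dimension $(n-m)+3(m+1)$, and $\dim\mathfrak g_m=3(m+1)$, so the difference is $n-m$. The centralizer of every other lift is at least as big, by Fact 3 below. The guess holds for $\mathfrak{sl}_2$.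

We shall use the following known results, each for $\mathfrak g$ reductive.

1. **Fact 1 (Raïs–Tauvel).** $\chi(\mathfrak g_m)=(m+1)\chi(\mathfrak g)$, this is the minimal dimension of a centralizer of an element of $\mathfrak g_m$, and $(x_0,\dots,x_m)$ is regular in $\mathfrak g_m$ if and only if $x_0$ is regular in $\mathfrak g$.
2. **Fact 2 (Elashvili's conjecture, now a theorem).** $\chi(\mathfrak g^x)=\chi(\mathfrak g)$ for $x\in\mathfrak g$.
3. **Fact 3.** $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)$ for all $\mathbf x$ and all $m\le n$.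
4. **Fact 4.** $\operatorname{mod}_{0,n}(\mathbf x)=n\chi(\mathfrak g)$ for all $n$ and all $\mathbf x$.

**Test 3: $x_0$ regular.** By Fact 1 all lifts are regular, and the difference in (1) is $(n+1)\chi(\mathfrak g)-(m+1)\chi(\mathfrak g)$. The guess holds.

By Fact 4 the guess also holds for $m=0$. Nevertheless it is false, and already for $m=1$, $n=2$.

**Theorem 1.** In $\mathbb C^5$ with basis $a_1,a_2,b_1,b_2,f$ let $x_0$ send $a_i\mapsto b_i$ and the other basis vectors to $0$; let $x_1$ send $f\mapsto a_1$, $b_1\mapsto b_2$ and the other basis vectors to $0$. For $\mathbf x=x_0+x_1T\in(\mathfrak{gl}_5)_\infty$ we have $\operatorname{mod}_{1,2}(\mathbf x)=7\ne5=\chi(\mathfrak{gl}_5)$.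

Say that *(E) holds for $\mathfrak g$* if $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$ for all $\mathbf x\in\mathfrak g_\infty$ and all $m\le n$.

**Theorem 2.**

* (a) (E) holds for a reductive $\mathfrak g$ if and only if it holds for each simple factor of $\mathfrak g$. For given $\mathbf x$ and $n>m$: $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$ if and only if $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$.
* (b) If $\mathfrak g$ is simple of type $A_r\,(r\ge4)$, $B_r\,(r\ge4)$, $C_r\,(r\ge3)$, $D_r\,(r\ge5)$, $E_6,E_7,E_8$ or $F_4$, then for all $1\le m<n$ there is $\mathbf x$ with $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)+2$.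
* (c) If $\mathfrak g$ is simple of type $A_1,A_2,A_3,B_2$ or $G_2$, then (E) holds.
* (d) The defect is unbounded: for $q\ge2$ there is $\mathbf x\in(\mathfrak{gl}_{2q})_\infty$ with $\operatorname{mod}_{1,2}(\mathbf x)-\chi(\mathfrak{gl}_{2q})=(q-1)(q-2)$.

The simple types $B_3$ and $D_4$ are left undecided by these theorems.

## 2. Constant terms of centralizers

The $\mathfrak{sl}_2$ computation peeled off one power of $T$ at a time and looked at constant terms. We do this in general, so that the modality becomes a sum of dimensions of subalgebras of $\mathfrak g$.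

**Definition.** For $\mathbf y\in\mathfrak g_\infty$ and $j\ge0$ put
$$K_j(\mathbf y)=\pi_{j,0}\big(\mathfrak g_j^{\mathbf y(j)}\big)=\{z_0:\ \mathbf z\in\mathfrak g_\infty,\ [\mathbf y,\mathbf z]\in T^{j+1}\mathfrak g_\infty\}.$$

This is a Lie subalgebra of $\mathfrak g$, being the image of a subalgebra under a homomorphism. It depends only on $\mathbf y(j)$. Also $K_0(\mathbf y)=\mathfrak g^{y_0}$ and $K_{j+1}(\mathbf y)\subset K_j(\mathbf y)$. Finally $y_0\in K_j(\mathbf y)$ for every $j$, because $[\mathbf y,\mathbf y]=0$. For $\mathfrak{sl}_2$ and $y_0\ne0$ this forces $K_j(\mathbf y)=\mathbb Cy_0$ for all $j$, as we saw. In general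
$$K_1(\mathbf y)=\{z_0\in\mathfrak g^{y_0}:\ [y_1,z_0]\in[y_0,\mathfrak g]\},\tag{2}$$
since the coefficient of $T$ in $[\mathbf y,\mathbf z]$ is $[y_0,z_1]+[y_1,z_0]$.

**Lemma 1.** For $j\ge1$, $\dim\mathfrak g_j^{\mathbf y(j)}-\dim\mathfrak g_{j-1}^{\mathbf y(j-1)}=\dim K_j(\mathbf y)$. Hence
$$\operatorname{mod}_{m,n}(\mathbf x)=\min\Big\{\sum_{j=m+1}^n\dim K_j(\mathbf y):\ \mathbf y(m)=\mathbf x(m)\Big\}.$$

*Proof.* The kernel of $\pi_{j,0}$ on $\mathfrak g_j^{\mathbf y(j)}$ consists of the classes $T\mathbf z'$ with $T[\mathbf y,\mathbf z']\in T^{j+1}\mathfrak g_\infty$, that is, $[\mathbf y,\mathbf z']\in T^j\mathfrak g_\infty$. So it is isomorphic to $\mathfrak g_{j-1}^{\mathbf y(j-1)}$, and the image is $K_j(\mathbf y)$. This is the first claim.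

For the second, $\pi_{n,m}\circ\exp(\operatorname{ad}X)=\exp(\operatorname{ad}\pi_{n,m}X)\circ\pi_{n,m}$ shows that the adjoint group of $\mathfrak g_n$ maps onto that of $\mathfrak g_m$. If $\mathbf y(m)$ is conjugate to $\mathbf x(m)$, we can therefore conjugate $\mathbf y(n)$ in $\mathfrak g_n$ so that $\mathbf y(m)=\mathbf x(m)$, without changing the dimension of the centralizer. So in (1) we may require $\mathbf y(m)=\mathbf x(m)$. Now sum the first claim over $j=m+1,\dots,n$. $\square$

**Lemma 2.** Let $\mathfrak g$ be reductive. Then $\dim K_j(\mathbf y)\ge\chi(\mathfrak g)$ for all $\mathbf y$ and $j$. For $n>m$: $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$ if and only if $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$.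

*Proof.* For $j\ge1$, Lemma 1 and Fact 3 give $\dim K_j(\mathbf y)\ge\operatorname{mod}_{j-1,j}(\mathbf y)\ge\chi(\mathfrak g)$. For $j=0$, $\dim\mathfrak g^{y_0}\ge\chi(\mathfrak g)$.

If $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$, some $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$ has $\sum_{j=m+1}^n\dim K_j(\mathbf y)=(n-m)\chi(\mathfrak g)$. All $n-m$ terms are $\ge\chi(\mathfrak g)$, so all are equal to it; in particular $\dim K_{m+1}(\mathbf y)=\chi(\mathfrak g)$, and $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$. Conversely, if $\dim K_{m+1}(\mathbf y)=\chi(\mathfrak g)$ for some such $\mathbf y$, then $\dim K_j(\mathbf y)=\chi(\mathfrak g)$ for all $j\ge m+1$, because the $K_j(\mathbf y)$ decrease and have dimension at least $\chi(\mathfrak g)$. $\square$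

This is the second sentence of Theorem 2(a). From now on only the passage from $m$ to $m+1$ matters.

## 3. The skew form on $K_m$ with radical $K_{m+1}$

From here on $\mathfrak g$ is reductive. Fix a nondegenerate invariant symmetric form $\langle\,,\rangle$ on $\mathfrak g$, extended $\mathbb C[T]$-bilinearly to $\mathfrak g_\infty$. Write $[\mathbf y,\mathbf z]_i$ for the coefficient of $T^i$ in $[\mathbf y,\mathbf z]$. The purpose of this section is to see $K_{m+1}$ inside $K_m$ as the radical of an explicit form, and to see how that form depends on the new coefficient $y_{m+1}$.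

**Lemma 3.** Let $K=K_m(\mathbf y)$. For $z_0,w_0\in K$ choose $\mathbf z,\mathbf w\in\mathfrak g_\infty$ with these constant terms and with $[\mathbf y,\mathbf z],[\mathbf y,\mathbf w]\in T^{m+1}\mathfrak g_\infty$. Let $\beta_{\mathbf y}(z_0,w_0)$ be the coefficient of $T^{m+1}$ in $\langle[\mathbf y,\mathbf z],\mathbf w\rangle$. Then $\beta_{\mathbf y}$ is a well-defined skew form on $K$, and its radical is $K_{m+1}(\mathbf y)$.

For $m=0$ this is a familiar form: $[\mathbf y,\mathbf z]_1=[y_1,z_0]+[y_0,z_1]$, and $\langle[y_0,z_1],w_0\rangle=0$ for $w_0\in\mathfrak g^{y_0}$, so $\beta_{\mathbf y}(z_0,w_0)=\langle y_1,[z_0,w_0]\rangle$ on $\mathfrak g^{y_0}$.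

*Proof.* **Well defined and skew.** Since $[\mathbf y,\mathbf z]\in T^{m+1}\mathfrak g_\infty$,
$$\beta_{\mathbf y}(z_0,w_0)=\langle[\mathbf y,\mathbf z]_{m+1},w_0\rangle.$$
By invariance $\langle[\mathbf y,\mathbf z],\mathbf w\rangle=-\langle\mathbf z,[\mathbf y,\mathbf w]\rangle$, so also $\beta_{\mathbf y}(z_0,w_0)=-\langle z_0,[\mathbf y,\mathbf w]_{m+1}\rangle$. The first expression does not depend on the choice of $\mathbf w$, the second not on that of $\mathbf z$. Comparing them gives $\beta_{\mathbf y}(z_0,w_0)=-\beta_{\mathbf y}(w_0,z_0)$.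

**$K_{m+1}(\mathbf y)$ lies in the radical.** If $z_0\in K_{m+1}(\mathbf y)$, choose $\mathbf z$ with $[\mathbf y,\mathbf z]\in T^{m+2}\mathfrak g_\infty$. Then $[\mathbf y,\mathbf z]_{m+1}=0$.

**The radical lies in $K_{m+1}(\mathbf y)$.** For this we must describe $K^\perp$. Put
$$I=\{[\mathbf y,\mathbf z'']_m:\ \mathbf z''\in\mathfrak g_\infty,\ [\mathbf y,\mathbf z'']\in T^m\mathfrak g_\infty\}.$$
First, $I\subset K^\perp$: for a lift $\mathbf w$ of $w_0\in K$, the coefficient of $T^m$ in $\langle[\mathbf y,\mathbf z''],\mathbf w\rangle$ is $\langle[\mathbf y,\mathbf z'']_m,w_0\rangle$; it is also the coefficient of $T^m$ in $-\langle\mathbf z'',[\mathbf y,\mathbf w]\rangle$, which is $0$ since $[\mathbf y,\mathbf w]\in T^{m+1}\mathfrak g_\infty$.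

Second, the dimensions agree. For $m\ge1$, $I$ is the image of $\pi_{m,m-1}^{-1}(\mathfrak g_{m-1}^{\mathbf y(m-1)})$ under the linear map $\mathbf z''(m)\mapsto[\mathbf y,\mathbf z'']_m$, whose kernel is $\mathfrak g_m^{\mathbf y(m)}$. So by Lemma 1
$$\dim I=\dim\mathfrak g+\dim\mathfrak g_{m-1}^{\mathbf y(m-1)}-\dim\mathfrak g_m^{\mathbf y(m)}=\dim\mathfrak g-\dim K.$$
For $m=0$, $I=[y_0,\mathfrak g]$ has dimension $\dim\mathfrak g-\dim\mathfrak g^{y_0}$, the same formula. Hence $I=K^\perp$.

Now let $z_0$ be in the radical, with lift $\mathbf z$. Then $[\mathbf y,\mathbf z]_{m+1}\in K^\perp=I$, so it equals $[\mathbf y,\mathbf z'']_m$ for some $\mathbf z''$ with $[\mathbf y,\mathbf z'']\in T^m\mathfrak g_\infty$. Then $[\mathbf y,\mathbf z-T\mathbf z'']$ lies in $T^{m+1}\mathfrak g_\infty$ and its coefficient of $T^{m+1}$ is $[\mathbf y,\mathbf z]_{m+1}-[\mathbf y,\mathbf z'']_m=0$. The constant term of $\mathbf z-T\mathbf z''$ is $z_0$, so $z_0\in K_{m+1}(\mathbf y)$. $\square$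

**Proposition 4.** Let $\mathbf x\in\mathfrak g_\infty$, $\tilde{\mathbf x}=\sum_{i\le m}x_iT^i$, $K=K_m(\mathbf x)$ and $\beta_{\mathbf x}:=\beta_{\tilde{\mathbf x}}$ on $K$. For $\xi\in\mathfrak g$ put $\delta_\xi(z,w)=\langle\xi,[z,w]\rangle$ on $K$. Then
$$\operatorname{mod}_{m,m+1}(\mathbf x)=\dim K-\max_{\xi\in\mathfrak g}\operatorname{rank}(\beta_{\mathbf x}+\delta_\xi).\tag{3}$$
Consequently:

1. $\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(K)$.
2. $\dim K_j(\mathbf x)\equiv\chi(\mathfrak g)\pmod2$ for all $j$.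
3. If $\dim K=\chi(\mathfrak g)+2$ and $K$ is not abelian, then $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$.
4. If $K$ is abelian and $\beta_{\mathbf x}=0$, then $\operatorname{mod}_{m,m+1}(\mathbf x)=\dim K$.

*Proof.* By Lemma 1, $\operatorname{mod}_{m,m+1}(\mathbf x)$ is the minimum of $\dim K_{m+1}(\mathbf y)$ over $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$. Only $\mathbf y(m+1)$ matters, so take $\mathbf y=\tilde{\mathbf x}+T^{m+1}\xi$. Then $K_m(\mathbf y)=K$, and the same lifts $\mathbf z$ serve for $\mathbf y$ and $\tilde{\mathbf x}$. Since $[\mathbf y,\mathbf z]_{m+1}=[\tilde{\mathbf x},\mathbf z]_{m+1}+[\xi,z_0]$ and $\langle[\xi,z_0],w_0\rangle=\langle\xi,[z_0,w_0]\rangle$, we get $\beta_{\mathbf y}=\beta_{\mathbf x}+\delta_\xi$. By Lemma 3, $\dim K_{m+1}(\mathbf y)=\dim K-\operatorname{rank}(\beta_{\mathbf x}+\delta_\xi)$, which proves (3).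

(1) The functionals $\langle\xi,\cdot\rangle|_K$ exhaust $K^*$. Choose $\xi$ with $\operatorname{rank}\delta_\xi=\dim K-\chi(K)$. Then for $|t|$ large, $\operatorname{rank}(\beta_{\mathbf x}+\delta_{t\xi})=\operatorname{rank}(\delta_\xi+t^{-1}\beta_{\mathbf x})\ge\operatorname{rank}\delta_\xi$, because a nonzero minor stays nonzero under a small perturbation.

(2) For $r\in\mathfrak g$, $\dim\mathfrak g-\dim\mathfrak g^r=\operatorname{rank}(\operatorname{ad}r)$ is the rank of the skew form $\langle[r,z],w\rangle=\langle r,[z,w]\rangle$, hence even. Using this for $r=x_0$ and for $r$ regular, $\dim K_0=\dim\mathfrak g^{x_0}\equiv\dim\mathfrak g\equiv\chi(\mathfrak g)$. And $\dim K_j-\dim K_{j+1}$ is the rank of a skew form, by Lemma 3.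

(3) Some $\ell\in K^*$ is nonzero on $[K,K]$, so some $\delta_\xi$ has rank $\ge2$. By the argument in (1) the maximal rank in (3) is $\ge2$, so $\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(\mathfrak g)$. Fact 3 gives the other inequality.

(4) All $\delta_\xi$ vanish. $\square$

## 4. Generic lifting: the index of $K_m$ as the obstacle

Item 1 of Proposition 4 suggests a way to prove the guess: choose the new coefficient $\xi=y_{m+1}$ generic, so that the modality is at most $\chi(K_m(\mathbf x))$, and show that this index is $\chi(\mathfrak g)$. For $m=0$ this works. There $K_0=\mathfrak g^{x_0}$, and Fact 2 says exactly $\chi(\mathfrak g^{x_0})=\chi(\mathfrak g)$.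

For $m\ge1$ the plan stops here: $K_m(\mathbf x)$ is only a *subalgebra* of $\mathfrak g^{x_0}$, and a subalgebra may have larger index. In the extreme case $K_m(\mathbf x)$ is abelian of dimension larger than $\chi(\mathfrak g)$. Then every $\delta_\xi$ is zero, and no choice of the new coefficient has any effect on $K_{m+1}$. The only thing left that could cut $K_m$ down is $\beta_{\mathbf x}$, which does not depend on the choice of lift. If that vanishes too, item 4 gives a counterexample. So we look for $x_0,x_1$ with $K_1$ abelian, $\dim K_1>\chi(\mathfrak g)$ and $\beta_{\mathbf x}=0$.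

**A try in $\mathfrak{gl}_4$.** Write $\mathbb C^4=V\oplus V$, $V=\mathbb C^2$, in $2\times2$ blocks, and take
$$x_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad x_1=\begin{pmatrix}0&0\\0&A\end{pmatrix},\quad A\text{ not scalar}.$$
From $[x_0,z]=\begin{pmatrix}-z_{12}&0\\z_{11}-z_{22}&z_{12}\end{pmatrix}$ we read off
$$\mathfrak g^{x_0}=\Big\{\begin{pmatrix}c&0\\d&c\end{pmatrix}\Big\},\qquad[x_0,\mathfrak g]=\{w:\ w_{12}=0,\ w_{11}+w_{22}=0\}.\tag{4}$$
Since $[x_1,z_0]=\begin{pmatrix}0&0\\Ad&[A,c]\end{pmatrix}$, condition (2) says $[A,c]=0$. So $K_1=\{c\in\mathbb C1+\mathbb CA,\ d\text{ arbitrary}\}$ has dimension $6=\chi(\mathfrak{gl}_4)+2$. It is big but not abelian: the bracket of $c=A$ (with $d=0$) and $d'$ (with $c'=0$) has lower left block $[A,d']$, nonzero for suitable $d'$. By item 3 the modality is $4$, as guessed.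

The large abelian part is the space of all $d$. What spoils commutativity is that $[A,c]=0$ leaves a nonscalar $c$. One more basis vector, mapped by $x_1$ to a cyclic vector $v$ of $A$, adds a condition that kills it: an endomorphism that commutes with $A$ and kills a cyclic vector of $A$ is zero. This is the example of Theorem 1.

## 5. The counterexample in $\mathfrak{gl}_5$

We prove Theorem 1. Write $\mathbb C^5=V\oplus V\oplus\mathbb C$ with $V=\mathbb C^2$, the two copies of $V$ spanned by the $a_i$ and by the $b_i$, and the last summand by $f$. In block form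
$$x_0=\begin{pmatrix}0&0&0\\1&0&0\\0&0&0\end{pmatrix},\qquad x_1=\begin{pmatrix}0&0&v\\0&A&0\\0&0&0\end{pmatrix},\qquad v=\epsilon_1,\ A\epsilon_1=\epsilon_2,\ A\epsilon_2=0,$$
where $\epsilon_1,\epsilon_2$ is the standard basis of $V$. So $v,Av$ is a basis of $V$. Use $\langle X,Y\rangle=\operatorname{tr}XY$.

**Step 1: the centralizer and the image of $\operatorname{ad}x_0$.** We need both for (2). For $z=(z_{ij})$, $x_0z$ has second row equal to the first row of $z$, and $zx_0$ has first column equal to the second column of $z$. So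
$$[x_0,z]=\begin{pmatrix}-z_{12}&0&0\\z_{11}-z_{22}&z_{12}&z_{13}\\-z_{32}&0&0\end{pmatrix},$$
$$\mathfrak g^{x_0}=\Big\{\begin{pmatrix}c&0&0\\d&c&r\\s&0&t\end{pmatrix}\Big\},\qquad[x_0,\mathfrak g]=\{w:\ w_{12}=0,\ w_{13}=0,\ w_{32}=0,\ w_{33}=0,\ w_{11}+w_{22}=0\}.$$
Here $c,d\in\operatorname{End}V$, $r\in V$, $s\in V^*$ (a row), $t\in\mathbb C$. The dimensions are $13$ and $12$, with sum $25$, as they should be.

**Step 2: the algebra $K=K_1(\mathbf x)$.** The goal is to show that it is abelian of dimension $7$. For $z_0\in\mathfrak g^{x_0}$ as above,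
$$x_1z_0=\begin{pmatrix}vs&0&tv\\Ad&Ac&Ar\\0&0&0\end{pmatrix},\quad z_0x_1=\begin{pmatrix}0&0&cv\\0&cA&dv\\0&0&sv\end{pmatrix},\quad [x_1,z_0]=\begin{pmatrix}vs&0&tv-cv\\Ad&[A,c]&Ar-dv\\0&0&-sv\end{pmatrix}.$$
By (2) and Step 1, $z_0\in K$ if and only if, with $c'=c-t\cdot1$,
$$c'v=0,\qquad sv=0,\qquad vs+[A,c']=0.$$
Apply the last equation to $v$: $v(sv)+Ac'v-c'Av=0$, so $c'Av=0$. Since $v,Av$ is a basis, $c'=0$. Then $vs=0$, and since $v\ne0$, $s=0$. Conversely $c'=0$, $s=0$ satisfy the conditions. Hence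
$$K=\Big\{t\cdot1+\begin{pmatrix}0&0&0\\d&0&r\\0&0&0\end{pmatrix}:\ t\in\mathbb C,\ d\in\operatorname{End}V,\ r\in V\Big\},\qquad\dim K=1+4+2=7.$$
Two matrices supported in blocks $(2,1)$ and $(2,3)$ have product $0$, because their first and third rows vanish while only their first and third columns do not. So $K$ is abelian.

**Step 3: the form $\beta_{\mathbf x}$.** We must show that it vanishes, so that nothing cuts $K$ down. For $z_0=t\cdot1+d+r\in K$, the matrix $[x_1,z_0]$ has only the blocks $Ad$ in place $(2,1)$ and $Ar-dv$ in place $(2,3)$. Put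
$$z_1=\begin{pmatrix}0&0&dv-Ar\\0&Ad&0\\0&0&0\end{pmatrix}.$$
By Step 1, $[x_0,z_1]$ has only the blocks $-Ad$ in place $(2,1)$ and $dv-Ar$ in place $(2,3)$. So $[x_0,z_1]+[x_1,z_0]=0$, and with $\mathbf z=z_0+Tz_1$ we get $[\mathbf x,\mathbf z]=T^2[x_1,z_1]$. Multiplying out, the only nonzero block of $[x_1,z_1]$ is the $(2,2)$ block $A^2d-AdA$. For $w_0=t'\cdot1+d'+r'\in K$ the $(2,2)$ block is $t'\cdot1$, so
$$\beta_{\mathbf x}(z_0,w_0)=\operatorname{tr}([x_1,z_1]w_0)=t'\operatorname{tr}(A^2d-AdA)=0.$$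

So $K$ is abelian and $\beta_{\mathbf x}=0$. By Proposition 4, item 4, $\operatorname{mod}_{1,2}(\mathbf x)=7\ne5=\chi(\mathfrak{gl}_5)$. This proves Theorem 1, and the guess is disproved. $\square$

In terms of centralizers: $\dim\mathfrak g_1^{\mathbf x(1)}=13+7=20$, and *every* lift to $\mathfrak g_2$ has a centralizer of dimension $27$, where the guess would need a lift with $25$.

## 6. Counterexamples in $\mathfrak{sp}_6$, $\mathfrak{so}_9$ and $\mathfrak{gl}_{2q}$

In all three, $\mathbf x=x_0+Tx_1$, the form is the trace form and $K=K_1(\mathbf x)$.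

**Example 5 ($\mathfrak{sp}_6$).** There is $\mathbf x$ with $x_0$ nilpotent and $\operatorname{mod}_{1,2}(\mathbf x)\ge5>3=\chi(\mathfrak{sp}_6)$.

Let $S$ be the space of symmetric $3\times3$ matrices, $\mathfrak g=\mathfrak{sp}_6=\big\{\begin{pmatrix}\alpha&\beta\\\gamma&-\alpha^T\end{pmatrix}:\beta,\gamma\in S\big\}$, and
$$x_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad x_1=\begin{pmatrix}u&0\\0&u\end{pmatrix},\quad0\ne u\in\mathfrak{so}_3.$$

**Step 1: the algebra $K$.** The bracket of $x_0$ with a general element is $\begin{pmatrix}-\beta&0\\\alpha+\alpha^T&\beta\end{pmatrix}$. So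
$$[x_0,\mathfrak g]=\Big\{\begin{pmatrix}-\beta&0\\\gamma'&\beta\end{pmatrix}:\beta,\gamma'\in S\Big\},\qquad\mathfrak g^{x_0}=\Big\{\begin{pmatrix}c&0\\d&c\end{pmatrix}:c\in\mathfrak{so}_3,\ d\in S\Big\},$$
and $[x_1,z_0]=\begin{pmatrix}[u,c]&0\\ [u,d]&[u,c]\end{pmatrix}$. Here $[u,d]$ is symmetric and $[u,c]$ is antisymmetric, so this lies in $[x_0,\mathfrak g]$ if and only if $[u,c]=0$. As $\mathfrak{so}_3\cong\mathfrak{sl}_2$, this means $c\in\mathbb Cu$. So $\dim K=1+6=7$.

**Step 2: $\beta_{\mathbf x}=0$.** For $z_0\in K$ we have $[x_1,z_0]=\begin{pmatrix}0&0\\ [u,d]&0\end{pmatrix}$. Take $z_1=\frac12\begin{pmatrix}-[u,d]&0\\0&[u,d]\end{pmatrix}\in\mathfrak g$. Its block $\alpha=-\frac12[u,d]$ is symmetric, so $[x_0,z_1]$ has lower left block $\alpha+\alpha^T=-[u,d]$ and no other block; hence $[x_0,z_1]+[x_1,z_0]=0$. Then $[x_1,z_1]=\frac12\begin{pmatrix}-[u,[u,d]]&0\\0&[u,[u,d]]\end{pmatrix}$, and its trace against $\begin{pmatrix}c'&0\\d'&c'\end{pmatrix}$ is $\frac12\big(-\operatorname{tr}([u,[u,d]]c')+\operatorname{tr}([u,[u,d]]c')\big)=0$.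

**Step 3: bounding the $\delta_\xi$.** $K$ is not abelian, but its elements with $c=0$ form an abelian subalgebra of codimension $1$. This subspace is isotropic for every $\delta_\xi$, so $\operatorname{rank}\delta_\xi\le2$. By (3), $\operatorname{mod}_{1,2}(\mathbf x)\ge7-2=5$. $\square$

**Example 6 ($\mathfrak{so}_9$).** There is $\mathbf x$ with $x_0$ nilpotent and $\operatorname{mod}_{1,2}(\mathbf x)=6>4=\chi(\mathfrak{so}_9)$.

In $M_3(\mathbb C)$ let $J=E_{21}+E_{32}$, $F=E_{12}+E_{23}$, $G=E_{13}-E_{22}+E_{31}$. Note $G^T=G$ and $G^2=1$. Take on $\mathbb C^3\otimes\mathbb C^3$ the symmetric form (standard)$\,\otimes G$. The adjoint for this form is $(p\otimes X)^*=p^T\otimes X^*$ with $X^*=GX^TG$. Since $G$ exchanges the first and third basis vectors and changes the sign of the second, $GFG=-J$ and $GJG=-F$; as $J^T=F$, this gives $J^*=-J$, $F^*=-F$, and so $(J^2)^*=J^2$. Set $\mathfrak g=\mathfrak{so}_9=\{Z:Z^*=-Z\}$, $x_0=1\otimes J$, $x_1=s\otimes F$ with $s$ diagonal with distinct entries.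 Both lie in $\mathfrak g$.

**Step 1: the algebra $K$.** The centralizer of $1\otimes J$ in $\mathfrak{gl}_9$ is $M_3\otimes\mathbb C[J]$. Imposing $Z^*=-Z$,
$$\mathfrak g^{x_0}=\{p_0\otimes1+p_1\otimes J+p_2\otimes J^2:\ p_0,p_2\text{ antisymmetric},\ p_1\text{ symmetric}\}.$$
Since $[x_0,\mathfrak g]=(\mathfrak g^{x_0})^\perp$, by (2) $K$ is the set of $z_0\in\mathfrak g^{x_0}$ with $\operatorname{tr}(x_1[z_0,w_0])=0$ for all $w_0=\sum q_j\otimes J^j\in\mathfrak g^{x_0}$. Now
$$\operatorname{tr}(x_1[z_0,w_0])=\sum_{i,j}\operatorname{tr}(s[p_i,q_j])\operatorname{tr}(FJ^{i+j}),$$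
with $\operatorname{tr}F=\operatorname{tr}(FJ^2)=0$, $\operatorname{tr}(FJ)=2$ and $J^3=0$. So the condition is $\operatorname{tr}([s,p_0]q_1)+\operatorname{tr}([s,p_1]q_0)=0$ for all symmetric $q_1$ and antisymmetric $q_0$. As $s$ is symmetric, $[s,p_0]$ is symmetric and $[s,p_1]$ is antisymmetric, and the trace form is nondegenerate on symmetric and on antisymmetric matrices. Hence $[s,p_0]=[s,p_1]=0$. Since $s$ has distinct entries, $p_0$ and $p_1$ are diagonal, so $p_0=0$. We get
$$K=\{w\otimes J+\kappa\otimes J^2:\ w\text{ diagonal},\ \kappa\text{ antisymmetric}\},\qquad\dim K=6.$$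
It is abelian: diagonal matrices commute and $J^3=0$.

**Step 2: $\beta_{\mathbf x}=0$.** First we show that each $w\otimes J$ is in the radical. Put $\mathbf z=(w\otimes1)\mathbf x=w\otimes J+T\,ws\otimes F$, which is in $\mathfrak g_\infty$ because $w$ and $ws$ are symmetric. As $w\otimes1$ commutes with $\mathbf x$, so does $\mathbf z$. Hence $w\otimes J\in K_2(\mathbf x)$, which is the radical by Lemma 3. It remains to pair $\kappa\otimes J^2$ with $\kappa'\otimes J^2$. Let $h=\operatorname{diag}(-1,0,1)$. Then $h^*=GhG=-h$, so $1\otimes h\in\mathfrak g$ and $\operatorname{ad}(1\otimes h)$ grades $\mathfrak g$. The elements $x_0$, $x_1$, $\kappa\otimes J^2$ have degrees $1,-1,2$. Choose $z_1\in\mathfrak g$ with $[x_0,z_1]=-[x_1,\kappa\otimes J^2]$. The right side has degree $1$, so we may replace $z_1$ by its component of degree $0$. Then $[x_1,z_1]$ has degree $-1$. Elements of degrees $-1$ and $2$ are orthogonal for the trace form, so $\beta_{\mathbf x}(\kappa\otimes J^2,\kappa'\otimes J^2)=\operatorname{tr}([x_1,z_1](\kappa'\otimes J^2))=0$.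

By Proposition 4, item 4, $\operatorname{mod}_{1,2}(\mathbf x)=6$. $\square$

**Proof of Theorem 2(d).** We take the $\mathfrak{gl}_4$ try of Section 4 with larger blocks. In $\mathfrak{gl}_{2q}$, with $q\times q$ blocks, let
$$x_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad x_1=\begin{pmatrix}0&0\\0&D\end{pmatrix},\quad D\text{ diagonal with distinct entries}.$$

**Step 1: the algebra $K$.** Formulas (4) hold with $q\times q$ blocks, and $[x_1,z_0]=\begin{pmatrix}0&0\\Dd&[D,c]\end{pmatrix}$. So $K=\big\{\begin{pmatrix}c&0\\d&c\end{pmatrix}:c\text{ diagonal},\ d\text{ arbitrary}\big\}$, of dimension $q+q^2$.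

**Step 2: $\beta_{\mathbf x}=0$.** With $z_1=\begin{pmatrix}0&0\\0&Dd\end{pmatrix}$ we have $[x_0,z_1]=\begin{pmatrix}0&0\\-Dd&0\end{pmatrix}=-[x_1,z_0]$. So
$$\beta_{\mathbf x}(z_0,w_0)=\operatorname{tr}([D,Dd]c')=\operatorname{tr}(Dd\,[c',D])=0,$$
because $c'$ and $D$ are diagonal.

**Step 3: the maximal rank of $\delta_\xi$.** For $z_0,w_0\in K$ the only nonzero block of $[z_0,w_0]$ is the lower left one, $[c,d']-[c',d]$. With $b=\xi_{12}$ we get $\delta_\xi(z_0,w_0)=\operatorname{tr}\big(b([c,d']-[c',d])\big)$. This vanishes on pairs with $c=c'=0$ and on pairs with $d=d'=0$, and it pairs $c$ with $d'$ through $\operatorname{tr}([b,c]d')$. Hence its rank is twice the rank of the map $c\mapsto[b,c]$ on diagonal matrices. Since $[b,c]_{ij}=b_{ij}(c_j-c_i)$, the kernel contains the scalars, and equals the scalars if all off-diagonal $b_{ij}$ are nonzero. So the maximal rank of $\delta_\xi$ is $2(q-1)$. By (3),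
$$\operatorname{mod}_{1,2}(\mathbf x)=q^2+q-2(q-1)=q^2-q+2=2q+(q-1)(q-2),$$
and $\chi(\mathfrak{gl}_{2q})=2q$. $\square$

## 7. Shifts, direct sums, Levi subalgebras: Theorem 2(a) and (b)

To spread three examples over the list in (b), and to every pair $1\le m<n$, we need to know how the modality behaves under multiplication by $T$, under direct sums and under passage to Levi subalgebras.

**Lemma 7.** $\operatorname{mod}_{m+k,m+k+1}(T^k\mathbf x)=\operatorname{mod}_{m,m+1}(\mathbf x)$ for all $k\ge0$.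

*Proof.* The elements of $\mathfrak g_\infty$ with the same image as $T^k\mathbf x$ in $\mathfrak g_{m+k}$ are the $T^k\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$. And $[T^k\mathbf y,\mathbf z]\in T^{j+k+1}\mathfrak g_\infty$ means $[\mathbf y,\mathbf z]\in T^{j+1}\mathfrak g_\infty$, so $K_{j+k}(T^k\mathbf y)=K_j(\mathbf y)$. Take $j=m+1$ and use Lemma 1. $\square$

**Lemma 8.** If $\mathfrak g=\mathfrak z\oplus\bigoplus_i\mathfrak s_i$ with $\mathfrak z$ the center and $\mathfrak s_i$ simple, and $\mathbf x^{(i)}$ is the component of $\mathbf x$ in $(\mathfrak s_i)_\infty$, then $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\dim\mathfrak z+\sum_i\operatorname{mod}_{m,n}(\mathbf x^{(i)})$.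

*Proof.* Centralizers decompose along the summands, the lifts with $\mathbf y(m)=\mathbf x(m)$ can be chosen independently in each summand, and the center contributes $(n+1)\dim\mathfrak z-(m+1)\dim\mathfrak z$. $\square$

**Proof of Theorem 2(a).** We have $\chi(\mathfrak g)=\dim\mathfrak z+\sum_i\chi(\mathfrak s_i)$. By Fact 3 each term $\operatorname{mod}_{m,n}(\mathbf x^{(i)})$ in Lemma 8 is at least $(n-m)\chi(\mathfrak s_i)$, so equality holds for $\mathbf x$ if and only if it holds for every $\mathbf x^{(i)}$. As the $\mathbf x^{(i)}$ are arbitrary, (E) holds for $\mathfrak g$ if and only if it holds for all $\mathfrak s_i$. The second sentence of (a) is in Lemma 2. $\square$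

As a first use: the $\mathbf x$ of Theorem 1 has traceless coefficients, so in $\mathfrak{sl}_5$ Lemma 8 gives $\operatorname{mod}_{1,2}(\mathbf x)=7-1=6>4=\chi(\mathfrak{sl}_5)$.

Recall the textbook facts on Levi subalgebras. For $s\in\mathfrak g$ semisimple, $\operatorname{ad}s$ is diagonalizable and $\mathfrak l=\mathfrak g^s$ is a reductive subalgebra of the same rank, a Levi subalgebra. Every subset of the nodes of the Dynkin diagram of $\mathfrak g$ gives a Levi subalgebra whose semisimple part has that subdiagram; every Levi subalgebra is conjugate to one of these and equals $\mathfrak g^s$ for some $s$ in its center. For example, the matrices $\operatorname{diag}(s_1,s_1,s_2)$ with $s_1\ne s_2$ in $\mathfrak{gl}_3$ have $\mathfrak g^s=\mathfrak{gl}_2\oplus\mathfrak{gl}_1$.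

By invariance $\langle z,[s,y]\rangle=\langle[z,s],y\rangle=0$ for $z\in\mathfrak l$, and dimensions match, so $\mathfrak l^\perp=[s,\mathfrak g]$. As $\operatorname{ad}s$ is diagonalizable, $\mathfrak g=\mathfrak l\oplus\mathfrak l^\perp$, so the form restricted to $\mathfrak l$ is nondegenerate. By invariance, $[\mathfrak l,\mathfrak l^\perp]\subset\mathfrak l^\perp$.

**Lemma 9.** Let $s\in\mathfrak g$ be semisimple and $\mathfrak l=\mathfrak g^s$.

1. If $\mathbf x\in\mathfrak l_\infty$ and $\operatorname{ad}x_0$ is bijective on $\mathfrak l^\perp$, then $\operatorname{mod}_{m,m+1}(\mathbf x)$ is the same computed in $\mathfrak g$ or in $\mathfrak l$. The condition holds if $x_0=s+\nu$ with $\nu\in\mathfrak l$ nilpotent in $\mathfrak g$.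
2. If $x_0=s+\nu$ is a Jordan decomposition, then $\mathbf x(m)$ is conjugate in $\mathfrak g_m$ to an element of $\mathfrak l_m$ with the same constant term $x_0$.

*Proof.* (1) $\operatorname{ad}\mathbf x$ preserves $\mathfrak l^\perp\otimes\mathbb C[T]/(T^{j+1})$. With respect to powers of $T$ it is triangular with diagonal entries $\operatorname{ad}x_0$, hence bijective there. So $\mathfrak g_j^{\mathbf x(j)}=\mathfrak l_j^{\mathbf x(j)}$ for all $j$. Therefore $K_m(\mathbf x)$ is the same for $\mathfrak g$ and $\mathfrak l$. Lifts of its elements can be taken in $\mathfrak l_\infty$, so $\beta_{\mathbf x}$ is the same as well, with the restricted form on $\mathfrak l$. In both cases the $\delta_\xi$ run over all forms $\ell([\cdot,\cdot])$ with $\ell\in K^*$. Now (3) gives the claim. If $x_0=s+\nu$, then on $\mathfrak l^\perp=[s,\mathfrak g]$ the map $\operatorname{ad}s$ is invertible and commutes with the nilpotent map $\operatorname{ad}\nu$, so $\operatorname{ad}x_0$ is invertible.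

(2) The centralizer of $s$ contains $x_0=s+\nu$. Suppose $x_0,\dots,x_{i-1}\in\mathfrak l$ with $i\ge1$, and $x_i=a+b$ with $a\in\mathfrak l$, $b\in\mathfrak l^\perp$. By (1) there is $c\in\mathfrak l^\perp$ with $[x_0,c]=b$. Applying $\exp\operatorname{ad}(T^ic)$ fixes $x_0,\dots,x_{i-1}$ and replaces $x_i$ by $x_i+[c,x_0]=x_i-b=a$. Repeat for $i=1,\dots,m$. $\square$

**Proof of Theorem 2(b).** **Step 1: a counterexample for $(1,2)$ in each listed algebra.** Each has a Levi subalgebra $\mathfrak l=\mathfrak z(\mathfrak l)\oplus\mathfrak l'$ with $\mathfrak l'$ simple of type $A_4$, $B_4$ or $C_3$, read off from subdiagrams: $A_4$ for $A_r\ (r\ge4)$, $D_r\ (r\ge5)$, $E_6,E_7,E_8$; $B_4$ for $B_r\ (r\ge4)$; $C_3$ for $C_r\ (r\ge3)$ and $F_4$. Let $\mathbf x'\in\mathfrak l'_\infty$ be the example found in $\mathfrak{sl}_5$, $\mathfrak{so}_9$ or $\mathfrak{sp}_6$. In each, $x_0'$ is nilpotent, and a nilpotent element of the semisimple subalgebra $\mathfrak l'$ is nilpotent in $\mathfrak g$. Choose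 $s\in\mathfrak z(\mathfrak l)$ with $\mathfrak g^s=\mathfrak l$ (so $s=0$ if $\mathfrak l=\mathfrak g$), and put $\mathbf x''=s+\mathbf x'$. By Lemma 9(1), then Lemma 8 in $\mathfrak l$,
$$\operatorname{mod}_{1,2}(\mathbf x'')=\operatorname{mod}^{\mathfrak l'}_{1,2}(\mathbf x')+\dim\mathfrak z(\mathfrak l)>\chi(\mathfrak l')+\dim\mathfrak z(\mathfrak l)=\chi(\mathfrak l)=\chi(\mathfrak g),$$
where the superscript $\mathfrak l'$ means computed in $\mathfrak l'$. The last equality holds because $\mathfrak l$ and $\mathfrak g$ have the same rank.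

**Step 2: all pairs $1\le m<n$.** Put $\mathbf x=T^{m-1}\mathbf x''$. By Lemma 7, $\operatorname{mod}_{m,m+1}(\mathbf x)=\operatorname{mod}_{1,2}(\mathbf x'')>\chi(\mathfrak g)$. So every $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$ has $\dim K_{m+1}(\mathbf y)>\chi(\mathfrak g)$ by Lemma 1, and then $\dim K_{m+1}(\mathbf y)\ge\chi(\mathfrak g)+2$ by parity (Proposition 4, item 2). For $j>m+1$, $\dim K_j(\mathbf y)\ge\chi(\mathfrak g)$ by Lemma 2. Summing, $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)+2$. $\square$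

## 8. Types $A_1,A_2,A_3,B_2,G_2$: Theorem 2(c)

Here the plan of Section 4 succeeds: we show that the subalgebras $K_m(\mathbf x)$ that matter have index at most $\chi(\mathfrak g)$.

### 8.1. Reduction to five nilpotent orbits

Let $\mathcal C$ be the class of reductive algebras all of whose simple factors have type $A_1,A_2,A_3,B_2$ or $G_2$. Subdiagrams of these diagrams are again unions of such diagrams, so $\mathcal C$ is closed under Levi subalgebras. By Lemma 2 it is enough to show
$$\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)\quad\text{for all }\mathfrak g\in\mathcal C,\ m\in\mathbb N,\ \mathbf x\in\mathfrak g_\infty.\tag{5}$$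

**Step 1: induction.** The purpose is to reduce to $\mathfrak g$ simple and $x_0$ nilpotent and nonzero. We induct on $\dim[\mathfrak g,\mathfrak g]$, and for given $\dim[\mathfrak g,\mathfrak g]$ on $m$. If $\mathfrak g$ is abelian, (5) is Test 1. By Lemma 8 we may assume $\mathfrak g$ simple. The case $m=0$ is Fact 4. Let $m\ge1$.

* If $x_0$ is not nilpotent, let $x_0=s+\nu$ be its Jordan decomposition, $s\ne0$. Then $\mathfrak l=\mathfrak g^s$ is a proper Levi subalgebra, so $\dim[\mathfrak l,\mathfrak l]<\dim[\mathfrak g,\mathfrak g]$. By Lemma 9(2) we may replace $\mathbf x$ by an element of $\mathfrak l_\infty$ with the same $x_0$. By Lemma 9(1) and induction, $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak l)=\chi(\mathfrak g)$.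
* If $x_0=0$, write $\mathbf x=T\mathbf x'$. By Lemma 7, $\operatorname{mod}_{m,m+1}(\mathbf x)=\operatorname{mod}_{m-1,m}(\mathbf x')=\chi(\mathfrak g)$ by induction on $m$.

So let $x_0=e\ne0$ be nilpotent and $K=K_m(\mathbf x)\subset\mathfrak g^e$. We know $e\in K$, and $\dim K\in\chi(\mathfrak g)+2\mathbb N$ by Lemma 2 and Proposition 4, item 2.

**Step 2: the criterion.** By Proposition 4, item 1, together with Fact 3, it suffices to find
$$\ell\in K^*\ \text{ such that }\ \ell([\cdot,\cdot])\ \text{ has rank}\ \ge\dim K-\chi(\mathfrak g)\ \text{ on }K.\tag{6}$$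
This is clear in three cases: if $\dim K=\chi(\mathfrak g)$; if $K=\mathfrak g^e$, by Fact 2; if $\dim K=\chi(\mathfrak g)+2$ and $K$ is not abelian. In particular (6) holds whenever $\dim\mathfrak g^e\le\chi(\mathfrak g)+2$, since then $\dim K=\chi(\mathfrak g)$ or $K=\mathfrak g^e$.

**Step 3: which $e$ remain.** Regular and subregular nilpotent elements have $\dim\mathfrak g^e=\chi(\mathfrak g)$ and $\chi(\mathfrak g)+2$. They are the only nonzero nilpotent elements in types $A_1$ and $A_2$, which are therefore settled. By the classification of nilpotent orbits (Collingwood–McGovern), the remaining nonzero orbits are: in $A_3$, the Jordan types $(2,2)$ and $(2,1,1)$; in $B_2$, the minimal orbit; in $G_2$, the orbits $\tilde A_1$ and $A_1$, of a short and of a long root vector. We treat them one by one.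

To bound ranks from below we use, for four elements of $K$,
$$\mathrm{Pf}(p,q,r,s)=\ell[p,q]\,\ell[r,s]-\ell[p,r]\,\ell[q,s]+\ell[p,s]\,\ell[q,r].$$
Its square is the determinant of the $4\times4$ Gram matrix of $\ell([\cdot,\cdot])$, so if it is nonzero the rank is $\ge4$. We say that $X\in K$ is *over* $B$ if $B$ is its component in the reductive part of $\mathfrak g^e$ displayed in each case.

### 8.2. $A_3$, type $(2,2)$

By Lemma 8 we may work in $\mathfrak{gl}_4$, where $\chi=4$. By (4), $\mathfrak g^e=\mathfrak{gl}_2\otimes\mathbb C[\varepsilon]/(\varepsilon^2)$, with $c+\varepsilon d$ corresponding to $\begin{pmatrix}c&0\\d&c\end{pmatrix}$. Its dimension is $8$, so $\dim K\in\{4,6,8\}$, and only $\dim K=6$ needs an argument. We must show that $K$ is not abelian. Suppose it is. Its image in $\mathfrak{gl}_2$ is abelian, hence of dimension $\le2$, while $\dim(K\cap\varepsilon\mathfrak{gl}_2)\le4$. So $K\supset\varepsilon\mathfrak{gl}_2$ and the image has dimension $2$. But for $a+\varepsilon b\in K$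 and all $c\in\mathfrak{gl}_2$, $0=[a+\varepsilon b,\varepsilon c]=\varepsilon[a,c]$, so $a$ is scalar, and the image has dimension $\le1$: contradiction.

### 8.3. $A_3$, type $(2,1,1)$

Again work in $\mathfrak{gl}_4$, $\chi=4$. Let $\mathbb C^4=\mathbb Ca\oplus\mathbb Cb\oplus V$ with $\dim V=2$, and let $e$ send $a\mapsto b$ and $b,V$ to $0$.

**Step 1: the centralizer.** An endomorphism commutes with $e$ if and only if it sends $b\mapsto\lambda b$, $a\mapsto\lambda a+p+sb$, and $w\mapsto\eta(w)b+B'w$ for $w\in V$, with $\lambda,s\in\mathbb C$, $p\in V$, $\eta\in V^*$, $B'\in\mathfrak{gl}(V)$. Subtracting $\lambda\cdot1$ we get $\mathfrak g^e=\mathbb C1\oplus\mathfrak q$ with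
$$\mathfrak q=\{(B,p,\eta,s)\in\mathfrak{gl}(V)\times V\times V^*\times\mathbb C\},\qquad a\mapsto sb+p,\quad b\mapsto0,\quad w\mapsto\eta(w)b+Bw.$$
Composing two such maps on $a$ and on $w$ gives
$$[(B,p,\eta,s),(B',p',\eta',s')]=\big([B,B'],\ Bp'-B'p,\ \eta B'-\eta'B,\ \eta(p')-\eta'(p)\big).\tag{7}$$
Here $e=(0,0,0,1)$ is central, $B$ acts on $V$ by $p\mapsto Bp$ and on $V^*$ by $\eta\mapsto-\eta B$, and $V\oplus V^*\oplus\mathbb Ce$ is a $5$-dimensional Heisenberg algebra. The total dimension is $10$.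

**Step 2: notation and cases.** The identity is central, so $1\in K$, and $e\in K$. So $K=\mathbb C1\oplus K'$ with $e\in K'=K\cap\mathfrak q$ and $\dim K'\in\{3,5,7,9\}$. By (6) we need an $\ell$ of rank $\ge\dim K'-3$ on $K'$. The cases $3$ and $9$ are done (rank $0$, and $K=\mathfrak g^e$). Let $\bar{\mathfrak q}\subset\mathfrak{gl}(V)$ be the image of $K'$ and
$$N=K'\cap(V\oplus V^*\oplus\mathbb Ce)=P\oplus\mathbb Ce,\qquad P=N\cap(V\oplus V^*);$$
the decomposition holds because $e\in N$. If $X\in K'$ is over $B$ and $p\in P$, then $[X,p]\in N$ equals $B\cdot p$ up to a multiple of $e$. So $P$ is $\bar{\mathfrak q}$-stable. Also $\dim K'=\dim\bar{\mathfrak q}+\dim P+1$.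

**Step 3: $\dim K'=5$.** We show that $K'$ is not abelian. Suppose it is. Then $P$ is isotropic for the symplectic form $\eta(p')-\eta'(p)$ on $V\oplus V^*$, so $\dim P\le2$ and $\dim N\le3$; and $\bar{\mathfrak q}$ is abelian, so $\dim\bar{\mathfrak q}\le2$. Hence $\dim P=2$ and $\dim\bar{\mathfrak q}=2$. An abelian $2$-dimensional subalgebra of $\mathfrak{gl}_2$ contains $1$, since otherwise $\mathfrak{gl}_2/\mathbb C1\cong\mathfrak{sl}_2$ would contain an abelian $2$-dimensional subalgebra. An element of $K'$ over $1$ acts on $N/\mathbb Ce=P$ as $+1$ on the $V$-component and $-1$ on the $V^*$-component. It commutes with $N$ only if $P=0$: contradiction.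

**Step 4: $\dim K'=7$.** We need rank $\ge4$. Now $\dim\bar{\mathfrak q}+\dim P=6$ with both at most $4$.

*Case $\dim\bar{\mathfrak q}=2$.* Then $P=V\oplus V^*$. For $\ell(e)\ne0$ the form on $P$ is $\ell(e)$ times the symplectic form, of rank $4$.

*Case $\dim\bar{\mathfrak q}=3$, $\dim P=3$.* If $1\notin\bar{\mathfrak q}$, then $\bar{\mathfrak q}$ maps isomorphically onto $\mathfrak{gl}_2/\mathbb C1\cong\mathfrak{sl}_2$, so it is perfect, hence contained in $\mathfrak{sl}(V)$, hence equal to it. But as an $\mathfrak{sl}_2$-module $V\oplus V^*\cong V^2$, which has no $3$-dimensional submodule. So $1\in\bar{\mathfrak q}$, and $\bar{\mathfrak q}/\mathbb C1$ is a $2$-dimensional subalgebra of $\mathfrak{sl}_2$, a Borel subalgebra. So $\bar{\mathfrak q}$ is the algebra of upper triangular matrices in some basis $v_1,v_2$ of $V$. Let $v_1^*,v_2^*$ be the dual basis. Because $1$ acts by $+1$ on $V$ and $-1$ on $V^*$, $P=(P\cap V)\oplus(P\cap V^*)$. One of these is everything and the other is a stable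 line. The stable line in $V$ is $\mathbb Cv_1$, and in $V^*$ it is $\mathbb Cv_2^*$. So there are two possibilities.

 If $P=V\oplus\mathbb Cv_2^*$, let $X\in K'$ be over $E_{11}$. By (7), $[X,v_1]\in v_1+\mathbb Ce$, $[v_1,v_2]=[v_1,v_2^*]=0$, $[v_2,v_2^*]=-e$. So $\mathrm{Pf}(X,v_1,v_2,v_2^*)=-\ell(e)\,\ell[X,v_1]$, which is nonzero for $\ell(e)=1$ and a suitable value of $\ell(v_1)$.

 If $P=\mathbb Cv_1\oplus V^*$, let $X$ be over $E_{22}$. Then $[X,v_2^*]\in-v_2^*+\mathbb Ce$, $[v_2^*,v_1]=[v_2^*,v_1^*]=0$, $[v_1,v_1^*]=-e$. So $\mathrm{Pf}(X,v_2^*,v_1,v_1^*)=-\ell(e)\,\ell[X,v_2^*]$, nonzero for $\ell(e)=1$ and a suitable $\ell(v_2^*)$.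

*Case $\dim\bar{\mathfrak q}=4$, $\dim P=2$.* Then $\bar{\mathfrak q}=\mathfrak{gl}(V)$. As before $P=(P\cap V)\oplus(P\cap V^*)$, and $V$, $V^*$ are irreducible, so $P=V$ or $P=V^*$. Take any basis $v_1,v_2$ of $V$ with dual basis $v_1^*,v_2^*$.

 If $P=V$, take $X_1,X_2$ over $E_{11},E_{12}$ and $\ell(e)=0$, $\ell(v_1)=1$, $\ell(v_2)=0$. Modulo $\mathbb Ce$: $[X_1,v_1]\equiv v_1$, $[X_2,v_2]\equiv v_1$, $[X_1,v_2]\equiv[X_2,v_1]\equiv0$; and $[v_1,v_2]=0$. So
$$\mathrm{Pf}(X_1,X_2,v_1,v_2)=-\ell[X_1,v_1]\,\ell[X_2,v_2]+\ell[X_1,v_2]\,\ell[X_2,v_1]=-1.$$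

 If $P=V^*$, take $X_1,X_2$ over $E_{11},E_{21}$ and $\ell(e)=0$, $\ell(v_1^*)=1$, $\ell(v_2^*)=0$. Since $v_2^*E_{21}=v_1^*$ and $v_1^*E_{21}=0$, modulo $\mathbb Ce$: $[X_1,v_1^*]\equiv-v_1^*$, $[X_2,v_2^*]\equiv-v_1^*$, $[X_1,v_2^*]\equiv[X_2,v_1^*]\equiv0$; and $[v_1^*,v_2^*]=0$. Again $\mathrm{Pf}(X_1,X_2,v_1^*,v_2^*)=-1$.

This settles $A_3$.

### 8.4. $B_2=\mathfrak{sp}_4$, minimal orbit

Here $\chi=2$. We get $\mathfrak g^e$ from Section 8.3. Let $\omega$ be the symplectic form on $\mathbb C^4=\mathbb Ca\oplus\mathbb Cb\oplus V$ with $\omega(a,b)=1$, $V$ symplectic and orthogonal to $a,b$, and $e:a\mapsto b$ as before; $e$ is in $\mathfrak{sp}_4$. An element $\lambda\cdot1+(B,p,\eta,s)$ of its centralizer in $\mathfrak{gl}_4$ is in $\mathfrak{sp}_4$ if and only if $\lambda=0$ (from the pair $a,b$), $\eta=-\omega(p,\cdot)$ (from $a$ and $V$) and $B\in\mathfrak{sp}(V)=\mathfrak{sl}(V)$. By (7) the bracket of the elements given by $p$ and $p'$ is $-2\omega(p,p')e$. So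
$$\mathfrak g^e=\mathfrak{sl}_2\ltimes(\mathbb C^2\oplus\mathbb Ce),$$
with $\mathbb C^2\oplus\mathbb Ce$ a $3$-dimensional Heisenberg algebra; the dimension is $6$. So $\dim K\in\{2,4,6\}$ and only $\dim K=4$ needs an argument. An abelian subalgebra has image of dimension $\le1$ in $\mathfrak{sl}_2$ and meets the Heisenberg algebra in dimension $\le2$, so its dimension is $\le3$. Hence $K$ is not abelian.

### 8.5. $G_2$

Here $\chi=2$. Let $\alpha_1$ be the short and $\alpha_2$ the long simple root. The positive roots are $\alpha_1$, $\alpha_2$, $\alpha_1+\alpha_2$, $2\alpha_1+\alpha_2$, $3\alpha_1+\alpha_2$ and the highest root $\theta=3\alpha_1+2\alpha_2$, which is long and orthogonal to $\alpha_1$. The roots $\gamma$ with $\langle\gamma,\theta^\vee\rangle=1$ are $\alpha_2,\ \alpha_1+\alpha_2,\ 2\alpha_1+\alpha_2,\ 3\alpha_1+\alpha_2$. They form one $\alpha_1$-string, with $\langle\gamma,\alpha_1^\vee\rangle=-3,-1,1,3$. So, with $\mathfrak{sl}_2^{\mathrm{long}}$ and $\mathfrak{sl}_2^{\mathrm{short}}$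 the subalgebras of $\pm\theta$ and of $\pm\alpha_1$, and $V_i$ the simple $\mathfrak{sl}_2$-module of dimension $i+1$,
$$\mathfrak g=\mathfrak{sl}_2^{\mathrm{long}}\oplus\mathfrak{sl}_2^{\mathrm{short}}\oplus(V_1\otimes V_3).$$

**The orbit $\tilde A_1$: $e$ a root vector of $\alpha_1$.** We show that $K$ is not abelian when $\dim K=4$. Let $v_+$ be a highest weight vector of $V_3$. Reading the centralizer off the decomposition,
$$\mathfrak g^e=(\mathfrak{sl}_2^{\mathrm{long}}\ltimes\mathbb C^2)\oplus\mathbb Ce,\qquad\mathbb C^2=V_1\otimes v_+.$$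
The space $\mathbb C^2$ has weight $3$ for $h_{\mathrm{short}}=\alpha_1^\vee$, and weight $6$ does not occur in $\mathfrak g$, so $\mathbb C^2$ is abelian. The dimension is $6$, so $\dim K\in\{2,4,6\}$, and only $4$ needs an argument. If $\dim K=4$ and $K$ is abelian, its image in $\mathfrak{sl}_2$ has dimension $\le1$ and $\dim\big(K\cap(\mathbb C^2\oplus\mathbb Ce)\big)\le3$. So the image is a line $\mathbb Ca$, $a\ne0$, and $K\supset\mathbb C^2\oplus\mathbb Ce$. An element of $K$ over $a$ acts on $\mathbb C^2$ as $a$, which is not zero: contradiction.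

**The orbit $A_1$: $e\in\mathfrak g_\theta$.** Here
$$\mathfrak g^e=\mathfrak{sl}_2^{\mathrm{short}}\ltimes(V_3\oplus\mathbb Ce),$$
where $V_3$ is the sum of the $\mathfrak g_\gamma$ with $\langle\gamma,\theta^\vee\rangle=1$. For each such $\gamma$, $\theta-\gamma$ is again such a root and $[\mathfrak g_\gamma,\mathfrak g_{\theta-\gamma}]=\mathfrak g_\theta$, while $[\mathfrak g_\gamma,\mathfrak g_{\gamma'}]=0$ for other $\gamma'$ in the list. So the bracket $V_3\times V_3\to\mathbb Ce$ is a nondegenerate $\mathfrak{sl}_2$-invariant skew form; it pairs weight $k$ only with weight $-k$. The dimension is $8$, so $\dim K\in\{2,4,6,8\}$, and $2$ and $8$ are done. As $e\in K$, write $K\cap(V_3\oplus\mathbb Ce)=P\oplus\mathbb Ce$ with $P\subset V_3$, and let $\bar{\mathfrak q}$ be the image of $K$ in $\mathfrak{sl}_2$. As in Section 8.3, $P$ is $\bar{\mathfrak q}$-stable and $\dim K=\dim\bar{\mathfrak q}+\dim P+1$.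

*Case $\dim K=4$.* We show that $K$ is not abelian. If it is, $\dim\bar{\mathfrak q}\le1$, and $P$ is isotropic, so $\dim P\le2$. Hence $\bar{\mathfrak q}=\mathbb Ca$ with $a\ne0$ and $\dim P=2$. An element over $a$ commutes with $P$, so $aP=0$. But $\ker(a|_{V_3})$ has dimension $1$ if $a$ is nilpotent and $0$ if $a$ is semisimple, since the weights $\pm3,\pm1$ are nonzero: contradiction.

*Case $\dim K=6$.* We need rank $\ge4$. Now $\dim P=5-\dim\bar{\mathfrak q}\le4$, so $\dim\bar{\mathfrak q}\ge1$.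

* If $\dim\bar{\mathfrak q}=1$, then $P=V_3$, and $\ell(e)\ne0$ gives rank $4$ on $P$.
* $\dim\bar{\mathfrak q}=3$ is impossible: $P$ would be a $2$-dimensional submodule of the irreducible module $V_3$.
* If $\dim\bar{\mathfrak q}=2$, then $\bar{\mathfrak q}$ is a Borel subalgebra and $\dim P=3$. Let $w_3,w_1,w_{-1},w_{-3}$ be weight vectors of $V_3$ for a Cartan element $h$ of $\bar{\mathfrak q}$, with the nilpotent part of $\bar{\mathfrak q}$ raising weights. $P$ is spanned by weight vectors and stable under raising, so it does not contain $w_{-3}$, which would generate $V_3$. Thus $P=\langle w_3,w_1,w_{-1}\rangle$. Let $X\in K$ be over $h$. Then $[X,w_3]\in3w_3+\mathbb Ce$, $[w_3,w_1]=[w_3,w_{-1}]=0$ and $[w_1,w_{-1}]=\kappa e$ with $\kappa\ne0$. So $\mathrm{Pf}(X,w_3,w_1,w_{-1})=\kappa\,\ell(e)\,\ell[X,w_3]$, which is nonzero for $\ell(e)=1$ and a suitable $\ell(w_3)$.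

So (6) holds for all five remaining orbits. This completes the induction, hence proves (5) and Theorem 2(c). $\square$
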